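\title{Double $\widetilde T$-values, Euler numbers, and a conjecture of Kaneko and Tsumura}

\begin{abstract}
Kaneko and Tsumura conjectured that an explicit space of polynomials built from Bernoulli numbers, whose dimension is that of the space of cusp forms of weight $k$ on $\Gamma_0(4)$, produces linear relations among the double $\widetilde T$-values of even weight $k$, and that the polynomials encoding these relations span a space of dimension $\dim S_k(\Gamma_0(4))-\dim S_k(\Gamma_0(2))$. We prove both assertions for all even $k\ge 6$. The sums in question are combinations of products $\widetilde T(r)\widetilde T(s)$ with $r,s$ odd, hence rational multiples of $\pi^k$, and we show that the conjectured relations are exactly the relations that come from even symmetric polynomials. The proof packs the Bernoulli sums into one hyperbolic generating series and reduces everything to identities between hyperbolic functions.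
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection*{Double $\widetilde T$-values}
For positive integers $k_1,\dots,k_d$, the multiple $\widetilde T$-value of Kaneko and Tsumura is
\[
\widetilde T(k_1,\dots,k_d)=2^d\sum_{\substack{0<m_1<\cdots<m_d\\ m_j\equiv j \bmod 2}}\frac{(-1)^{(m_d-d)/2}}{m_1^{k_1}\cdots m_d^{k_d}} .
\]
We need only $d=1$ and $d=2$:
\begin{equation}\label{eq:T}
\widetilde T(r)=2\sum_{\substack{u>0\\ u\text{ odd}}}\frac{(-1)^{(u-1)/2}}{u^r},\qquad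
\widetilde T(r,s)=4\sum_{\substack{N>0\\ N\text{ even}}}\frac{(-1)^{(N-2)/2}}{N^s}\sum_{\substack{0<u<N\\ u\text{ odd}}}\frac1{u^r}.
\end{equation}
The double series is summed in the order of increasing $N$, which matters only for $s=1$. The weight of $\widetilde T(r,s)$ is $r+s$. In weight $k$ there are $k-1$ double values, and we ask for linear relations over $\mathbb Q$ among them.

Some relations come from products. Let $E_n$ be the Euler numbers, defined by $\operatorname{sech}t=\sum_{n\ge0}E_nt^n/n!$. Thus $E_n=0$ for odd $n$, and $E_0=1$, $E_2=-1$, $E_4=5$, $E_6=-61$. The classical evaluation of the alternating series in \eqref{eq:T} reads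
\begin{equation}\label{eq:single}
\widetilde T(r)=(-1)^{(r-1)/2}\frac{E_{r-1}}{(r-1)!}\Bigl(\frac\pi2\Bigr)^{r}\qquad(r\ge1\text{ odd}).
\end{equation}
The left side is an alternating series with decreasing terms and positive first term, so $(-1)^{n/2}E_n>0$ for even $n$. Now let $k$ be even. There are $\lfloor (k-2)/4\rfloor+1$ products $\widetilde T(r)\widetilde T(s)$ with $r\le s$ odd and $r+s=k$. By \eqref{eq:single} each is a nonzero rational multiple of $\pi^k$, and each is also an integral combination of double values of weight $k$ (Lemma~\ref{lem:shuffle}). Eliminating $\pi^k$ leaves $\lfloor (k-2)/4\rfloor$ relations among double values. The conjecture below describes relations of quite different appearance, but it predicts the same number of them. One therefore guesses that the two families coincide, and this is what we prove.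

\subsection*{The conjecture}
Let $w\ge2$ be even and let $V_w\subset\mathbb Q[X,Y]$ be the space of homogeneous polynomials of degree $w$. Matrices act on $\mathbb Q[X,Y]$ on the right by substitution,
\[
P\big|\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)(X,Y)=P(aX+bY,\,cX+dY),\qquad (P|g)|h=P|(gh),
\]
and the action extends linearly to formal sums of matrices, so that $P|(1+g)=P+P|g$. Put
\[
\delta=\begin{pmatrix}-1&0\\0&1\end{pmatrix},\qquad \epsilon=\begin{pmatrix}0&1\\1&0\end{pmatrix},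
\]
and let $V_w^+=\{P\in V_w: P|\delta=P\}$ be the space of even polynomials, spanned by the $X^aY^{w-a}$ with $a$ even. With the Bernoulli numbers $B_i$, given by $t/(e^t-1)=\sum_iB_it^i/i!$ and nonzero for even $i$, set
\[
B_{w,n}(X,Y)=\sum_{\substack{0\le i\le n\\ i\text{ even}}}\binom ni B_i\,X^{n-i}Y^{w-n+i}.
\]
For $1\le j\le w/2$ define $\widetilde S_{w,j}\in V_w^+$ by
\begin{equation}\label{eq:S}
\begin{aligned}
\widetilde S_{w,j}(X,Y)={}&\frac{4^{w-2j+1}}{w+2-2j}B_{w,w+2-2j}(Y/4,X)-\frac1{2j}B_{w,2j}(X,Y)\\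
&-\frac{(w+2)B_{2j}B_{w+2-2j}}{2j(w+2-2j)B_{w+2}}\left(\frac{1-2^{-2j}}{1-2^{-w-2}}\frac{X^w}4-\frac{1-2^{-w-2+2j}}{1-2^{-w-2}}\frac{Y^w}{4^{2j}}\right),
\end{aligned}
\end{equation}
and let $W_{w,4}^+\subset V_w^+$ be the span of $\widetilde S_{w,1},\dots,\widetilde S_{w,w/2}$.

Let $S_k(\Gamma_0(N))$ be the space of cusp forms of weight $k$ on the group $\Gamma_0(N)$ of matrices in $\mathrm{SL}_2(\mathbb Z)$ whose lower left entry is divisible by $N$. Modular forms enter this paper only through two dimension formulas, which we quote. The first is due to Fukuhara and Yang. For $k=w+2$,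
\begin{align}
\dim_{\mathbb Q}W_{w,4}^+&=\dim_{\mathbb C}S_k(\Gamma_0(4))=\frac w2-1,\label{eq:FY}\\
\dim_{\mathbb C}S_k(\Gamma_0(4))&-\dim_{\mathbb C}S_k(\Gamma_0(2))=\Bigl\lfloor\frac{k-2}4\Bigr\rfloor.\label{eq:dimdiff}
\end{align}

From now on $k\ge6$ is even and $w=k-2$. A polynomial $G\in V_w$ has $k-1$ coefficients, and we use it to encode a combination of the $k-1$ double values: define $d_{r,s}(G)\in\mathbb Q$ and $\mathcal T(G)\in\mathbb R$ by
\begin{equation}\label{eq:d}
\sum_{r+s=k}\binom{k-2}{r-1}d_{r,s}(G)X^{s-1}Y^{r-1}=G(X+Y,X),\qquad \mathcal T(G)=\sum_{r+s=k}d_{r,s}(G)\,\widetilde T(r,s),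
\end{equation}
with $r,s\ge1$. Finally, for $P\in V_w^+$ put
\[
Q_P(X,Y)=P(X+Y,\,-2X+2Y),\qquad Q_P^+=\tfrac12\,Q_P|(1+\delta)\in V_w^+ .
\]
We take the following statement from Tasaka's catalogue \cite{Tasaka}.

\medskip
\noindent\textbf{Conjecture} (Kaneko--Tsumura)\textbf{.} \emph{Let $k\ge6$ be even and $w=k-2$. The space $\{Q_P^+:P\in W_{w,4}^+\}$ has dimension $\dim S_k(\Gamma_0(4))-\dim S_k(\Gamma_0(2))$, and $\mathcal T(Q_P^+)=0$ for every $P\in W_{w,4}^+$.}

\subsection*{Results}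

\begin{theorem}\label{thm:conj}
Let $k\ge6$ be even and $w=k-2$.
\begin{enumerate}
\item[(a)] We have
\[
\dim\{Q_P^+:P\in W_{w,4}^+\}=\lfloor w/4\rfloor=\dim S_k(\Gamma_0(4))-\dim S_k(\Gamma_0(2)).
\]
The polynomials $Q_P^+$ for $P=\widetilde S_{w,j}$, $1\le j\le\lfloor w/4\rfloor$, form a basis of this space. The kernel of $P\mapsto Q_P^+$ on $W_{w,4}^+$ has dimension $\dim S_k(\Gamma_0(2))$.
\item[(b)] $\mathcal T(Q_P^+)=0$ for every $P\in W_{w,4}^+$.
\end{enumerate}
\end{theorem}

So the conjecture holds. The second theorem identifies the relations. Let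
\[
V_w^{\mathrm{sym}}=\{G\in V_w^+:G|\epsilon=G\},\qquad \widetilde P(X,Y)=P(X,2Y),
\]
and let $\Lambda:\mathbb Q[X,Y]\to\mathbb Q$ be the linear map with $\Lambda(X^aY^b)=E_aE_b$.

\begin{theorem}\label{thm:converse}
Let $k\ge6$ be even and $w=k-2$.
\begin{enumerate}
\item[(a)] For every $G\in V_w^{\mathrm{sym}}$,
\[
\mathcal T(G)=\frac{(-1)^{w/2}}{2\,w!}\Bigl(\frac\pi2\Bigr)^{k}\Lambda(G)\in\mathbb Q\,\pi^k .
\]
\item[(b)] $\{Q_P^+:P\in W_{w,4}^+\}=\{G\in V_w^{\mathrm{sym}}:\Lambda(G)=0\}$. Hence for $G\in V_w^{\mathrm{sym}}$ the relation $\mathcal T(G)=0$ holds if and only if $G=Q_P^+$ for some $P\in W_{w,4}^+$. This gives exactly $\lfloor(k-2)/4\rfloor$ linearly independent relations.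
\item[(c)] For $P\in V_w^+$, the relation $\mathcal T(Q_P^+)=0$ holds if and only if
\[
P\in W_{w,4}^++\{P'\in V_w^+:\widetilde{P'}|\epsilon=-\widetilde{P'}\}.
\]
\end{enumerate}
\end{theorem}

The formulas \eqref{eq:FY} and \eqref{eq:dimdiff} are used in Theorem~\ref{thm:conj}(a), and through it in parts (b) and (c) of Theorem~\ref{thm:converse}. Theorem~\ref{thm:conj}(b) and Theorem~\ref{thm:converse}(a) do not depend on them.

\section{The shuffle product}\label{sec:shuffle}

The parity and sign conventions in \eqref{eq:T} fit together as follows. If $u,v$ are odd, then $N=u+v$ is even, and $(-1)^{(u-1)/2}(-1)^{(v-1)/2}=(-1)^{(N-2)/2}$. A product of two single values, rearranged according to $N$, therefore has the shape of a double value once $u^{-r}v^{-s}$ is written in terms of $u$ and $N$, or of $v$ and $N$.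

\begin{lemma}\label{lem:shuffle}
Let $r,s\ge1$ and $r+s=k\ge3$. The series $\widetilde T(a,b)$ with $a+b=k$ converge, and
\begin{equation}\label{eq:shuffle}
\widetilde T(r)\widetilde T(s)=\sum_{\substack{a+b=k\\a,b\ge1}}\left[\binom{b-1}{s-1}+\binom{b-1}{r-1}\right]\widetilde T(a,b).
\end{equation}
\end{lemma}

\begin{proof}
Put $h_a(N)=\sum_{0<u<N,\ u\text{ odd}}u^{-a}$. Since $h_a(N)\le1+\log N$, the series $\widetilde T(a,b)$ converges absolutely for $b\ge2$. For $b=1$ we have $a=k-1\ge2$, and $h_a(N)$ differs from its limit $h_a(\infty)$ by at most $\sum_{u>N}u^{-2}\le1/N$. So $\widetilde T(k-1,1)$ is $h_a(\infty)$ times a convergent alternating series plus an absolutely convergent series.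

For $u,v>0$ and $N=u+v$, as power series in $x,y$,
\[
\sum_{r,s\ge1}\frac{x^{r-1}y^{s-1}}{u^rv^s}=\frac1{(u-x)(v-y)}=\frac1{N-x-y}\left[\frac1{u-x}+\frac1{v-y}\right].
\]
Expand $\frac1{N-x-y}\cdot\frac1{u-x}=\sum_{a,b\ge1}u^{-a}N^{-b}x^{a-1}(x+y)^{b-1}$. The monomial $x^{r-1}y^{s-1}$ occurs in $x^{a-1}(x+y)^{b-1}$ only if $a+b=r+s$, and then with coefficient $\binom{b-1}{s-1}$. In the second term the roles of $(u,x,r)$ and $(v,y,s)$ are exchanged. Hence
\[
\frac1{u^rv^s}=\sum_{a+b=k}\left[\binom{b-1}{s-1}\frac1{u^aN^b}+\binom{b-1}{r-1}\frac1{v^aN^b}\right].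
\]
The series may converge only conditionally, so we insert a factor $t^ut^v=t^N$ with $0<t<1$. Then all series converge absolutely. For fixed even $N$, each of $u$ and $v=N-u$ runs over the odd integers in $(0,N)$, so
\begin{multline*}
\Bigl(2\sum_{u\text{ odd}}\frac{(-1)^{(u-1)/2}t^u}{u^r}\Bigr)\Bigl(2\sum_{v\text{ odd}}\frac{(-1)^{(v-1)/2}t^v}{v^s}\Bigr)\\
=\sum_{a+b=k}\left[\binom{b-1}{s-1}+\binom{b-1}{r-1}\right]4\sum_{N\text{ even}}\frac{(-1)^{(N-2)/2}h_a(N)}{N^b}\,t^N .
\end{multline*}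
Every power series in $t$ that appears converges at $t=1$. Abel's theorem (if $\sum c_N$ converges, then $\sum c_Nt^N\to\sum c_N$ as $t\to1^-$) gives \eqref{eq:shuffle}.
\end{proof}

\section{Weight six}\label{sec:six}

For $k=6$ there are two products of odd single values. By \eqref{eq:shuffle} and \eqref{eq:single},
\begin{align*}
\widetilde T(1)\widetilde T(5)&=2\widetilde T(1,5)+\widetilde T(2,4)+\widetilde T(3,3)+\widetilde T(4,2)+\widetilde T(5,1)=\tfrac5{24}\bigl(\tfrac\pi2\bigr)^6,\\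
\widetilde T(3)^2&=12\widetilde T(1,5)+6\widetilde T(2,4)+2\widetilde T(3,3)=\tfrac14\bigl(\tfrac\pi2\bigr)^6 .
\end{align*}
Thus $5\widetilde T(3)^2-6\widetilde T(1)\widetilde T(5)=0$, and dividing by $2$ we obtain
\begin{equation}\label{eq:six}
24\widetilde T(1,5)+12\widetilde T(2,4)+2\widetilde T(3,3)-3\widetilde T(4,2)-3\widetilde T(5,1)=0 .
\end{equation}

Compare this with the conjecture. For $w=4$, $j=1$ the three terms of \eqref{eq:S} are
\[
\tfrac1{16}Y^4+X^2Y^2-\tfrac8{15}X^4,\qquad -\tfrac12X^2Y^2-\tfrac1{12}Y^4,\qquad \tfrac1{30}X^4-\tfrac1{96}Y^4,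
\]
so $P=\widetilde S_{4,1}=-\frac12X^4+\frac12X^2Y^2-\frac1{32}Y^4$, and $P$ spans $W_{4,4}^+$ by \eqref{eq:FY}. After $Y\mapsto 2Y$ it becomes $\widetilde P=-\frac12X^4+2X^2Y^2-\frac12Y^4$, and
\[
Q_P=\widetilde P(X+Y,Y-X)=-(X^4+6X^2Y^2+Y^4)+2(X^2-Y^2)^2=X^4-10X^2Y^2+Y^4=Q_P^+ .
\]
Then $Q_P^+(X+Y,X)=-8X^4-16X^3Y-4X^2Y^2+4XY^3+Y^4$. Dividing the coefficients by $1,4,6,4,1$ gives $(d_{1,5},\dots,d_{5,1})=(-8,-4,-\frac23,1,1)$, which is $-\frac13$ times the vector of coefficients in \eqref{eq:six}. In other words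
\[
\mathcal T(X^4+Y^4-10X^2Y^2)=\widetilde T(1)\widetilde T(5)-\tfrac{5}{6}\widetilde T(3)^2 ,
\]
and the vanishing is the numerical coincidence $\Lambda(Q_P^+)=2E_0E_4-10E_2^2=0$.

This is the pattern of the general proof. In Section~\ref{sec:sym} we show that $\mathcal T$ sends a symmetric pair of monomials to a product of single values, and that $Q_P^+$ is always even and symmetric. Theorem~\ref{thm:conj}(b) becomes the identity $\Lambda(Q_P^+)=0$ between Bernoulli and Euler numbers. To prove it in all weights, and to count dimensions, we need a usable form of \eqref{eq:S}. Section~\ref{sec:gen} provides a generating series; Section~\ref{sec:dim} uses it for the dimension and Section~\ref{sec:L} for the identity. Section~\ref{sec:conv} deduces the converse.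

\section{Even symmetric polynomials}\label{sec:sym}

The substitution and the binomial coefficients in \eqref{eq:d} are exactly those that turn a monomial into one half of the shuffle formula.

\begin{lemma}\label{lem:pair}
For $r,s\ge1$ with $r+s=k$,
\[
\mathcal T\bigl(X^{r-1}Y^{s-1}+X^{s-1}Y^{r-1}\bigr)=\frac{(r-1)!\,(s-1)!}{w!}\,\widetilde T(r)\widetilde T(s).
\]
\end{lemma}

\begin{proof}
For $G=X^{r-1}Y^{s-1}$ we have $G(X+Y,X)=(X+Y)^{r-1}X^{s-1}=\sum_{a+b=k}\binom{r-1}{a-1}X^{b-1}Y^{a-1}$, so $d_{a,b}(G)=\binom{r-1}{a-1}/\binom w{a-1}$. Since $b-s=r-a$, both $\binom w{s-1}\binom{r-1}{a-1}$ and $\binom w{a-1}\binom{b-1}{s-1}$ equal $w!/\bigl((a-1)!\,(s-1)!\,(r-a)!\bigr)$ if $a\le r$, and both vanish if $a>r$. Hence $d_{a,b}(G)=\binom{b-1}{s-1}/\binom w{s-1}$. Exchanging $r$ and $s$ does not change $\binom w{s-1}=w!/((r-1)!\,(s-1)!)$. Adding the two monomials and comparing with \eqref{eq:shuffle} gives the claim.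
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(a)]
Write $G=\sum_rq_rX^{r-1}Y^{s-1}$ with $s=k-r$. As $G$ is even and $k$ is even, only odd $r$ and $s$ occur. As $G$ is symmetric, $q_r=q_s$, and so $G=\frac12\sum_rq_r(X^{r-1}Y^{s-1}+X^{s-1}Y^{r-1})$. By Lemma~\ref{lem:pair} and \eqref{eq:single}, with $(-1)^{(r-1)/2}(-1)^{(s-1)/2}=(-1)^{w/2}$,
\[
\mathcal T(G)=\frac12\sum_{r\text{ odd}}q_r\frac{(r-1)!\,(s-1)!}{w!}\widetilde T(r)\widetilde T(s)=\frac{(-1)^{w/2}}{2\,w!}\Bigl(\frac\pi2\Bigr)^k\sum_{r\text{ odd}}q_rE_{r-1}E_{s-1},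
\]
and the last sum is $\Lambda(G)$.
\end{proof}

Both conditions on $G$ are used: symmetry to reach the products, evenness to reach only those products to which \eqref{eq:single} applies. So we must check that $Q_P^+$, which is even by construction, is also symmetric. Put
\[
U=\begin{pmatrix}1&1\\-1&1\end{pmatrix},\qquad L(p)=\Lambda(p|U)\quad(p\in\mathbb Q[X,Y]).
\]
Then $Q_P=\widetilde P|U$. Up to a scalar, $U$ is a rotation by $\pi/4$. It interchanges the coordinate axes with the diagonals, and so it interchanges the reflections $\delta$ and $\epsilon$ up to sign: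
\begin{equation}\label{eq:U}
U\delta=\begin{pmatrix}-1&1\\1&1\end{pmatrix}=\epsilon U,\qquad U\epsilon=\begin{pmatrix}1&1\\1&-1\end{pmatrix}=(-\delta)U .
\end{equation}

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] The map $p\mapsto p|U$ is a bijection of $V_w^{\mathrm{sym}}$ onto itself.
\item[(b)] For $P\in V_w^+$ we have $Q_P^+=\frac12\widetilde P|(1+\epsilon)|U\in V_w^{\mathrm{sym}}$.
\item[(c)] $L(p|\epsilon)=L(p)$ for $p\in\mathbb Q[X,Y]$, and $\Lambda(Q_P^+)=L(\widetilde P)$ for $P\in V_w^+$.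
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $w$ is even, $-\delta$ acts on $V_w$ as $\delta$ does. For $p\in V_w^{\mathrm{sym}}$, \eqref{eq:U} gives $p|U|\delta=p|\epsilon|U=p|U$ and $p|U|\epsilon=p|\delta|U=p|U$. So $U$ maps $V_w^{\mathrm{sym}}$ to itself, injectively because $U$ is invertible, hence bijectively.

(b) The formula is $U(1+\delta)=(1+\epsilon)U$. The span $V_w^+$ of the $X^aY^{w-a}$ with $a$ even is stable under $Y\mapsto2Y$ and, since $w-a$ is even too, under $\epsilon$. So $\widetilde P|(1+\epsilon)\in V_w^{\mathrm{sym}}$, and (a) applies.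

(c) Since $E_a=0$ for odd $a$, we have $\Lambda(p|\delta)=\Lambda(p)$. Hence $L(p|\epsilon)=\Lambda(p|U|\delta)=L(p)$, and by (b), $\Lambda(Q_P^+)=\frac12L(\widetilde P|(1+\epsilon))=L(\widetilde P)$.
\end{proof}

Let $\widetilde W=\{\widetilde P:P\in W_{w,4}^+\}$. By Lemma~\ref{lem:Q} and Theorem~\ref{thm:converse}(a), Theorem~\ref{thm:conj} is reduced to two statements about $\widetilde W$: the dimension of $\widetilde W|(1+\epsilon)$ is $\lfloor w/4\rfloor$, and $L$ vanishes on $\widetilde W$.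

\section{A generating series for the polynomials $\widetilde S_{w,j}$}\label{sec:gen}

In \eqref{eq:S} one Bernoulli sum contains $Y/4$ and the other $Y$. After $Y\mapsto2Y$ they contain $Y/2$ and $2Y$, and in both the number $B_i$ comes with a factor $2^i$. The numbers $2^iB_i/i!$ are the coefficients of the hyperbolic cotangent. Indeed, put $\beta_i=B_i/i!$. From $\frac t{e^t-1}+\frac t2=\frac t2\coth\frac t2$ and $\tanh z=2\coth2z-\coth z$ we get
\begin{equation}\label{eq:coth}
\coth z=\sum_{i\ge0\text{ even}}2^i\beta_iz^{i-1},\qquad \tanh z=\sum_{i\ge2\text{ even}}2^i(2^i-1)\beta_iz^{i-1}.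
\end{equation}
Let $x,y$ be new variables, and write $[z^i]f$ for the coefficient of $z^i$ in $f$. Define polynomials $F_{m,n}$ and rational numbers $t_{m,n}$, for even $m\ge2$ and even $n\ge0$, by
\begin{align}
K(x,y)&:=\sinh(xX)\coth(yX)\cosh(yY)=\sum_{m,n}F_{m,n}(X,Y)\,x^{m-1}y^{n-1},\label{eq:K}\\
&\tanh x\,\coth y=\sum_{m,n}t_{m,n}\,x^{m-1}y^{n-1}.\label{eq:t}
\end{align}
The pole of $\coth(yX)$ in $X$ cancels against $\sinh(xX)$, so $K\in y^{-1}\mathbb Q[X,Y][[x,y]]$. Multiplying out with \eqref{eq:coth},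
\begin{equation}\label{eq:F}
F_{m,n}=\sum_{\substack{0\le i\le n\\ i\text{ even}}}\frac{2^i\beta_i\,X^{m-2+i}Y^{n-i}}{(m-1)!\,(n-i)!},\qquad t_{m,n}=2^{m+n}(2^m-1)\beta_m\beta_n .
\end{equation}
Put $\tau_k=(k-1)!\,[z^{k-1}]\tanh z=2^k(2^k-1)B_k/k\neq0$, and for $m+n=k$ put
\[
H_{m,n}=F_{m,n}-\tau_k^{-1}t_{m,n}X^w\in V_w^+ .
\]

\begin{lemma}\label{lem:R}
Let $m$ be even, $2\le m\le w$, let $n=k-m$, and put
\[
R_m=\frac{2^{2-n}}{(m-1)!\,(n-1)!}\,\widetilde S_{w,m/2}(X,2Y).
\]
Then $R_m=H_{m,n}-H_{n,m}|\epsilon$. In particular $R_m|\epsilon=-R_n$.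
\end{lemma}

\begin{proof}
With $m=2j$ we have $w+2-2j=n$, $w-n=m-2$ and $w-m=n-2$. We treat the three terms of \eqref{eq:S} at $(X,2Y)$, using $\frac1n\binom niB_i=\frac{(n-1)!}{(n-i)!}\beta_i$. Since $4^{n-1}2^{-(n-i)}=2^{n-2}2^i$, the first term is
\[
\frac{4^{n-1}}n\sum_i\binom niB_i\Bigl(\frac Y2\Bigr)^{n-i}X^{m-2+i}=2^{n-2}(n-1)!\sum_i\frac{2^i\beta_i}{(n-i)!}X^{m-2+i}Y^{n-i}.
\]
Multiplied by $2^{2-n}/((m-1)!\,(n-1)!)$ it gives $F_{m,n}$. The second term is
\[
-\frac1m\sum_i\binom miB_iX^{m-i}(2Y)^{n-2+i}=-2^{n-2}(m-1)!\sum_i\frac{2^i\beta_i}{(m-i)!}X^{m-i}Y^{n-2+i},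
\]
which gives $-F_{n,m}(Y,X)=-F_{n,m}|\epsilon$. In the third term use $\frac{B_mB_n}{mn\,(m-1)!\,(n-1)!}=\beta_m\beta_n$, together with $2^{2-n}\cdot\frac14=2^{-n}$ for $X^w$ and $2^{2-n}\cdot2^w4^{-m}=2^{-m}$ for $Y^w$. This term gives
\[
-\frac{k\beta_m\beta_n}{B_k}\left(\frac{2^{-n}(1-2^{-m})}{1-2^{-k}}X^w-\frac{2^{-m}(1-2^{-n})}{1-2^{-k}}Y^w\right)
=-\frac{k\beta_m\beta_n}{B_k}\left(\frac{2^m-1}{2^k-1}X^w-\frac{2^n-1}{2^k-1}Y^w\right),
\]
which is $-\tau_k^{-1}(t_{m,n}X^w-t_{n,m}Y^w)$ by \eqref{eq:F}. The sum of the three contributions is $H_{m,n}-H_{n,m}|\epsilon$. As $m$ runs over $2,4,\dots,w$ so does $n$, and $\epsilon^2=1$ gives $R_m|\epsilon=H_{m,n}|\epsilon-H_{n,m}=-R_n$.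
\end{proof}

The $w/2$ polynomials $R_2,R_4,\dots,R_w$ span $\widetilde W$.

\section{The dimension}\label{sec:dim}

By Lemma~\ref{lem:R}, $R_m|(1+\epsilon)=R_m-R_n$ with $n=k-m$. So $\widetilde W|(1+\epsilon)$ is spanned by the differences $R_m-R_n$ with $m<n$, and the question is whether they are independent. The formula \eqref{eq:FY} alone does not decide this. It says that the $w/2$ polynomials $R_m$ satisfy exactly one linear relation $\sum c_mR_m=0$ up to scaling. Applying $\epsilon$ shows that the reversed vector $(c_{k-m})$ is also a relation, so $c_{k-m}=\pm c_m$ with one sign for all $m$. With the minus sign, the relation would be a relation among the differences, and the dimension would drop by one. We therefore have to find the relation. It appears when $x=y$ in \eqref{eq:K} and \eqref{eq:t}, where the cotangents cancel.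

\begin{proposition}\label{prop:sum}
$R_2+R_4+\cdots+R_w=0$.
\end{proposition}

\begin{proof}
Set $x=y=t$. Then $K(t,t)=\cosh(tX)\cosh(tY)$ and $\tanh t\coth t=1$. The coefficients of $t^{w}=t^{(m-1)+(n-1)}$ give
\[
\sum_{m=2}^{k}F_{m,k-m}=D:=[t^w]\cosh(tX)\cosh(tY),\qquad\sum_{m=2}^kt_{m,k-m}=0,
\]
with $m$ even; the second sum vanishes because $w>0$. Hence $\sum_{m=2}^kH_{m,k-m}=D$. The term $m=k$ lies outside the range of Lemma~\ref{lem:R}, but it is zero: $F_{k,0}=X^w/(k-1)!$ by \eqref{eq:F}, and $t_{k,0}=[z^{k-1}]\tanh z=\tau_k/(k-1)!$, so $H_{k,0}=0$. Thus $\sum_{m=2}^wH_{m,k-m}=D$, and $\sum_mR_m=D-D|\epsilon=0$ because $D$ is symmetric.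
\end{proof}

For $w=4$ this says $\frac1{24}\widetilde S_{4,1}+\frac16\widetilde S_{4,2}=0$. The proof also works for $w=2$ and gives $\widetilde S_{2,1}=0$, so the hypothesis $k\ge6$ excludes only the case $W_{2,4}^+=0$.

\begin{proof}[Proof of Theorem~\ref{thm:conj}(a)]
The map $P\mapsto\widetilde P$ is injective, so $\dim\widetilde W=w/2-1$ by \eqref{eq:FY}. With Proposition~\ref{prop:sum}, every relation $\sum_mc_mR_m=0$ has all $c_m$ equal. By Lemma~\ref{lem:Q}(b), the polynomial $Q_P^+$ for $P=\widetilde S_{w,j}$ is a nonzero multiple of $(R_m-R_n)|U$ with $m=2j$, $n=k-m$. It vanishes for $m=n$, and exchanging $m$ and $n$ changes the sign of $R_m-R_n$. So $\{Q_P^+:P\in W_{w,4}^+\}$ is spanned by the $(R_m-R_n)|U$ with $m<n$. The condition $m<n$ means $4j<w+2$, that is $4j\le w$ since $w$ is even, so $1\le j\le\lfloor w/4\rfloor$. Suppose $\sum_{m<n}x_m(R_m-R_n)|U=0$. As $U$ is invertible, $\sum_{m<n}x_m(R_m-R_n)=0$. In this relation $R_m$ has coefficient $x_m$ and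 $R_n$ has coefficient $-x_m$. These are equal, so $x_m=0$. This proves the statement on the basis, and the dimension is $\lfloor w/4\rfloor$, which is the difference in \eqref{eq:dimdiff}. The kernel has dimension $\dim S_k(\Gamma_0(4))-\lfloor w/4\rfloor=\dim S_k(\Gamma_0(2))$.
\end{proof}

\section{The functional $L$ vanishes on $\widetilde W$}\label{sec:L}

Apply $\Lambda$ and $L$ to power series in $x,y$ over $\mathbb Q[X,Y]$ coefficient by coefficient. On exponentials they are explicit. We have $\Lambda(e^{\alpha X+\gamma Y})=\sum_{a,b}E_aE_b\alpha^a\gamma^b/(a!\,b!)=\operatorname{sech}\alpha\operatorname{sech}\gamma$, and $(xX+yY)|U=(x-y)X+(x+y)Y$. Since $U$ acts by a ring homomorphism,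
\begin{equation}\label{eq:Phi}
L(e^{xX+yY})=\Phi(x,y):=\operatorname{sech}(x+y)\operatorname{sech}(x-y)=\frac2{\cosh2x+\cosh2y}.
\end{equation}
The series $\Phi$ is even in $x$ and in $y$. Averaging \eqref{eq:Phi} over the four choices of sign of $x$ and $y$ gives
\begin{equation}\label{eq:coshcosh}
L\bigl(\cosh(xX)\cosh(yY)\bigr)=\Phi(x,y).
\end{equation}
Setting $y=0$ gives $\Phi(x,0)=\operatorname{sech}^2x=\frac d{dx}\tanh x$, so that
\begin{equation}\label{eq:tau}
L(X^w)=w!\,[x^w]\operatorname{sech}^2x=(w+1)!\,[x^{w+1}]\tanh x=\tau_k .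
\end{equation}

We want $L(K)$. The difficulty is the denominator $\sinh(yX)$ in $\coth(yX)$: the series $K$ is not a finite combination of exponentials, and $L$ is not multiplicative. But multiplying $e^{xX}$ by $e^{\pm yX}$ is the shift $x\mapsto x\pm y$, so dividing by $\sinh(yX)$ amounts to solving a difference equation in $x$ with step $2y$. The equation can be solved because $\Phi$ is itself such a difference. From $\tanh\alpha\pm\tanh\gamma=\sinh(\alpha\pm\gamma)/(\cosh\alpha\cosh\gamma)$,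
\begin{equation}\label{eq:tanh}
\tanh(x+y)-\tanh(x-y)=\sinh2y\;\Phi,\qquad\tanh(x+y)+\tanh(x-y)=\sinh2x\;\Phi .
\end{equation}

\begin{lemma}\label{lem:unique}
Let $f\in\mathbb Q[[x,y]]$ be odd in $x$ and satisfy $f(x+y,y)=f(x-y,y)$. Then $f=0$.
\end{lemma}

\begin{proof}
By Taylor's formula, $f(x+y,y)-f(x-y,y)=2\sum_{i\text{ odd}}y^i\partial_x^if/i!$. If $\partial_xf\ne0$, write $\partial_xf=y^cg(x)+O(y^{c+1})$ with $g\neq0$. Then the sum is $2y^{c+1}g(x)+O(y^{c+2})\ne0$, a contradiction. So $f$ depends on $y$ only, and being odd in $x$ it is zero.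
\end{proof}

\begin{lemma}\label{lem:LK}
$L(K)=\dfrac{\sinh2x}{\sinh2y}\,\Phi(x,y)$ in $y^{-1}\mathbb Q[[x,y]]$.
\end{lemma}

\begin{proof}
The quotient $\frac{\sinh(xX)}{\sinh(yX)}=\frac1y\cdot\frac{\sinh(xX)}X\cdot\frac{yX}{\sinh(yX)}$ lies in $y^{-1}\mathbb Q[X][[x,y]]$. Put
\[
M(x,y)=L\left(\frac{\sinh(xX)}{\sinh(yX)}\cosh(yY)\right)\in y^{-1}\mathbb Q[[x,y]],
\]
which is odd in $x$. The substitutions $x\mapsto x\pm y$ commute with $L$, since they replace each coefficient by a finite rational combination of coefficients. The addition formulas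
\begin{align*}
\sinh((x+y)X)-\sinh((x-y)X)&=2\cosh(xX)\sinh(yX),\\
\sinh((x+y)X)+\sinh((x-y)X)&=2\sinh(xX)\cosh(yX)
\end{align*}
together with \eqref{eq:coshcosh} and \eqref{eq:K} give
\[
M(x+y,y)-M(x-y,y)=2\Phi,\qquad M(x+y,y)+M(x-y,y)=2L(K).
\]
By the first identity in \eqref{eq:tanh}, the series $M_0=2\tanh x/\sinh2y$, also odd in $x$, satisfies $M_0(x+y,y)-M_0(x-y,y)=2\Phi$. Lemma~\ref{lem:unique} applied to $f=y(M-M_0)$ gives $M=M_0$. Then $L(K)=(\tanh(x+y)+\tanh(x-y))/\sinh2y$, and the second identity in \eqref{eq:tanh} finishes the proof.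
\end{proof}

\begin{proposition}\label{prop:L}
$L(R_m)=0$ for every even $m$ with $2\le m\le w$.
\end{proposition}

\begin{proof}
By \eqref{eq:tau}, $L(H_{m,n})=L(F_{m,n})-t_{m,n}$. This is the coefficient of $x^{m-1}y^{n-1}$ in $J(x,y)=L(K)-\tanh x\coth y$. By Lemmas~\ref{lem:R} and \ref{lem:Q}(c), $L(R_m)=L(H_{m,n})-L(H_{n,m})$, so it suffices to show that $J$ is symmetric in $x$ and $y$. Put $C=\cosh2x$ and $C'=\cosh2y$. The half-angle formulas $\tanh x=\frac{\sinh2x}{C+1}$, $\coth y=\frac{C'+1}{\sinh2y}$, $\tanh y=\frac{C'-1}{\sinh2y}$ and Lemma~\ref{lem:LK} give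
\[
J=\frac{\sinh2x}{\sinh2y}\left[\frac2{C+C'}-\frac{C'+1}{C+1}\right]=\frac{\sinh2x}{\sinh2y}\cdot\frac{(1-C')(C+C'+2)}{(C+C')(C+1)},
\]
because $2(C+1)-(C'+1)(C+C')=C(1-C')+(1-C')(2+C')$. Therefore
\[
J(x,y)=-\tanh x\,\tanh y\,\bigl(1+\Phi(x,y)\bigr),
\]
which is symmetric.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}(b)]
Let $P\in W_{w,4}^+$. Then $\widetilde P$ is a combination of the $R_m$, so $\Lambda(Q_P^+)=L(\widetilde P)=0$ by Lemma~\ref{lem:Q}(c) and Proposition~\ref{prop:L}. Since $Q_P^+\in V_w^{\mathrm{sym}}$, Theorem~\ref{thm:converse}(a) gives $\mathcal T(Q_P^+)=0$.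
\end{proof}

\begin{remark}
The third term of \eqref{eq:S} cannot be dropped. Without it $R_m$ would be replaced by $F_{m,n}-F_{n,m}|\epsilon$, and the symmetry of $J$ shows that $L$ takes on this polynomial the value $t_{m,n}-t_{n,m}=2^k(2^m-2^n)\beta_m\beta_n$, which is nonzero for $m\ne n$.
\end{remark}

\section{The converse}\label{sec:conv}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b) and (c)]
The polynomials $X^aY^{w-a}+X^{w-a}Y^a$ with $a$ even and $0\le a\le w/2$ form a basis of $V_w^{\mathrm{sym}}$, so $\dim V_w^{\mathrm{sym}}=\lfloor w/4\rfloor+1$. Since $\Lambda(X^w+Y^w)=2E_w\ne0$, the kernel of $\Lambda$ on $V_w^{\mathrm{sym}}$ has dimension $\lfloor w/4\rfloor$. It contains $\{Q_P^+:P\in W_{w,4}^+\}$, as shown in the proof of Theorem~\ref{thm:conj}(b), and this space has the same dimension by Theorem~\ref{thm:conj}(a). So the two spaces are equal. By part (a), $\mathcal T(G)=0$ is equivalent to $\Lambda(G)=0$ for $G\in V_w^{\mathrm{sym}}$, which gives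 the equivalence in (b). The substitution $G\mapsto G(X+Y,X)$ is invertible, so the linear map $G\mapsto(d_{r,s}(G))$ is injective, and the vectors of coefficients of the relations form a space of dimension exactly $\lfloor(k-2)/4\rfloor$.

For (c), let $P\in V_w^+$. Then $Q_P^+\in V_w^{\mathrm{sym}}$ by Lemma~\ref{lem:Q}(b). By (b), $\mathcal T(Q_P^+)=0$ if and only if $Q_P^+=Q_{P_0}^+$ for some $P_0\in W_{w,4}^+$. By Lemma~\ref{lem:Q}(b) and the invertibility of $U$, the equality $Q_P^+=Q_{P_0}^+$ means $(\widetilde P-\widetilde{P_0})|(1+\epsilon)=0$, that is, $P'=P-P_0$ satisfies $\widetilde{P'}|\epsilon=-\widetilde{P'}$.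
\end{proof}

Theorem~\ref{thm:converse}(b) lets one write down the relations from Euler numbers alone, without computing \eqref{eq:S}.

\begin{example}
Let $k=8$. Here $\dim W_{6,4}^+=2$ and $\lfloor w/4\rfloor=1$, so $P\mapsto Q_P^+$ has a one-dimensional kernel. It is spanned by $\widetilde S_{6,2}$: we have $R_4|\epsilon=-R_4$, and $R_4\ne0$ because the only relation among the $R_m$ is $R_2+R_4+R_6=0$. Since $\Lambda(X^6+Y^6)=-122$ and $\Lambda(X^4Y^2+X^2Y^4)=-10$, the image is spanned by $G=5(X^6+Y^6)-61(X^4Y^2+X^2Y^4)$. Lemma~\ref{lem:pair} gives $-15\,\mathcal T(G)=61\widetilde T(3)\widetilde T(5)-75\widetilde T(1)\widetilde T(7)$. By \eqref{eq:shuffle}, the coefficients of $\widetilde T(1,7),\widetilde T(2,6),\dots,\widetilde T(7,1)$ are $(30,15,7,3,1,0,0)$ in $\widetilde T(3)\widetilde T(5)$ and $(2,1,1,1,1,1,1)$ in $\widetilde T(1)\widetilde T(7)$. The relation in weight eight is therefore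
\[
1680\widetilde T(1,7)+840\widetilde T(2,6)+352\widetilde T(3,5)+108\widetilde T(4,4)-14\widetilde T(5,3)-75\widetilde T(6,2)-75\widetilde T(7,1)=0 .
\]
\end{example}

\begin{thebibliography}{9}
\bibitem{Tasaka}
Koji Tasaka, \emph{Catalogue of modular relations for double zeta values}, arXiv:2308.14382 (2023).
\end{thebibliography}
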